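# A resolving subcategory of finite radius that contains a module of depth zero

## 1. The guess that finite radius forces depth

Suppose every module in a resolving subcategory $\mathcal X$ can be assembled, in a bounded number of steps, from one fixed module $G$. Must every module in $\mathcal X$ then be maximal Cohen–Macaulay? One would first guess yes, and the guess has a mechanism behind it. If $\mathcal X$ contains a module with torsion, closure under extensions ought to let us stack that torsion: from $R/(z)$ we get $R/(z^2)$, then $R/(z^3)$, and so on. But a bounded number of steps from one $G$ produces only bounded torsion, so finite radius should leave no room for torsion at all.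

We make this precise, see that it works in the simplest cases, and then see that it fails in general.

Throughout, $R$ is a commutative Noetherian ring, $\operatorname{mod}R$ is the category of finitely generated $R$-modules, and subcategories are full and closed under isomorphism. For a Cohen–Macaulay (CM) local ring, $\operatorname{CM}(R)\subseteq\operatorname{mod}R$ is the subcategory of maximal Cohen–Macaulay modules, that is, modules of depth at least $\dim R$; the zero module is included.

**Definition (resolving).** A subcategory $\mathcal X$ of $\operatorname{mod}R$ is *resolving* if it contains the projective modules and is closed under direct summands, extensions, and kernels of epimorphisms: if $0\to L\to M\to N\to0$ is exact with $M,N\in\mathcal X$, then $L\in\mathcal X$.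

The example to keep in mind is ${}^\perp Y=\{X\in\operatorname{mod}R:\operatorname{Ext}^i_R(X,Y)=0\text{ for all }i>0\}$ for a fixed module $Y$. It contains the projectives and is closed under summands and extensions. If $0\to L\to X\to N\to0$ is exact with $X,N\in{}^\perp Y$, then
$$\operatorname{Ext}^i_R(X,Y)\to\operatorname{Ext}^i_R(L,Y)\to\operatorname{Ext}^{i+1}_R(N,Y)$$
is exact with zero outer terms for $i>0$, so $L\in{}^\perp Y$.

**Definition (radius, Dao–Takahashi).** For a subcategory $\mathcal C$, let $[\mathcal C]$ be the smallest subcategory containing $R$ and $\mathcal C$ and closed under finite direct sums, direct summands and syzygies. Let $\mathcal X\circ\mathcal Y$ be the subcategory of modules $M$ admitting an exact sequence $0\to X\to M\to Y\to 0$ with $X\in\mathcal X$, $Y\in\mathcal Y$. Put $[\mathcal C]_0=0$ and $[\mathcal C]_r=[\,[\mathcal C]_{r-1}\circ[\mathcal C]\,]$ for $r\ge1$. The *ball of radius $r$ centered at $G$* is $[G]_{r+1}$. The *radius* of $\mathcal X$ is the infimum of the integers $n\ge0$ such that some ball of radius $n$,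 centered at some $G\in\operatorname{mod}R$, contains $\mathcal X$.

Two consequences will be used freely. Since $0\in[G]$, we have $[G]_r\subseteq[G]_{r+1}$. And if $Z$ has a filtration $0=Z_0\subseteq Z_1\subseteq\dots\subseteq Z_r=Z$ with every layer $Z_i/Z_{i-1}$ in $[G]$, then $Z\in[G]_r$: inductively $Z_{i-1}\in[G]_{i-1}$, so $Z_i\in[G]_{i-1}\circ[G]$. Layers may be zero.

**Conjecture (Dao–Takahashi).** Let $R$ be a Cohen–Macaulay local ring and let $\mathcal X$ be a resolving subcategory of $\operatorname{mod}R$ with finite radius. Then $\mathcal X\subseteq\operatorname{CM}(R)$.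

The problem is taken from Arash Sadeghi and Ryo Takahashi, "Resolving subcategories closed under certain operations and a conjecture of Dao and Takahashi", arXiv:1710.10018 (2017). The conjecture is false, already in dimension one.

**Theorem 1.** Let $k$ be a field with $\operatorname{char}k\ne2$. There are a complete reduced one-dimensional CM local ring $R$ with residue field $k$ and finitely generated $R$-modules $M,Y$ such that

1. $\operatorname{Ext}^i_R(M,Y)=0$ for all $i>0$, and $\operatorname{depth}M=0$;
2. $\mathcal X={}^\perp Y$ has radius at most $7$.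

Since ${}^\perp Y$ is resolving and contains $M\notin\operatorname{CM}(R)$, this disproves the conjecture.

## 2. Bounded torsion, and the guess over a discrete valuation ring

For $(R,\mathfrak m)$ local, let $\Gamma_{\mathfrak m}(Z)$ be the submodule of elements of $Z$ killed by a power of $\mathfrak m$. It has finite length for finitely generated $Z$, hence is killed by some $\mathfrak m^a$.

**Lemma 2.** Let $(R,\mathfrak m)$ be local with $\Gamma_{\mathfrak m}(R)=0$, and let $\mathfrak m^a\Gamma_{\mathfrak m}(G)=0$. Then $\mathfrak m^{ar}\Gamma_{\mathfrak m}(Z)=0$ for every $Z\in[G]_r$, $r\ge1$.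

*Proof.* For each $b\ge0$, the class of all $Z$ with $\mathfrak m^b\Gamma_{\mathfrak m}(Z)=0$ contains $R$ and is closed under finite direct sums and summands. It is closed under syzygies because a syzygy lies in a free module, and so has $\Gamma_{\mathfrak m}=0$. With $b=a$ this gives the case $r=1$, as $[G]_1=[G]$. Now let $0\to Z_1\to Z\to Z_2\to0$ be exact with $Z_1\in[G]_{r-1}$ and $Z_2\in[G]$. Since $0\to\Gamma_{\mathfrak m}(Z_1)\to\Gamma_{\mathfrak m}(Z)\to\Gamma_{\mathfrak m}(Z_2)$ is exact, $\mathfrak m^a\Gamma_{\mathfrak m}(Z)\subseteq\Gamma_{\mathfrak m}(Z_1)$, which is killed by $\mathfrak m^{a(r-1)}$. So $\mathfrak m^{ar}\Gamma_{\mathfrak m}(Z)=0$ on $[G]_{r-1}\circ[G]$, and by the closure properties with $b=ar$ also on $[G]_r$. $\square$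

**Dimension zero.** Here $\operatorname{CM}(R)=\operatorname{mod}R$, so the conjecture holds trivially. Dimension one is therefore the smallest possible dimension of a counterexample.

**A discrete valuation ring.** Let $R=k[[z]]$. As an example of balls, $[k]$ consists of the modules $R^n\oplus k^m$, and $[k]_r$ consists of the modules $R^n\oplus\bigoplus_iR/(z^{a_i})$ with all $a_i\le r$. Indeed, Lemma 2 with $a=1$ gives one inclusion. For the other, $R/(z^{a})$ with $a\le r$ has a filtration with $a$ layers $k$.

Now let $\mathcal X$ be resolving and not contained in $\operatorname{CM}(R)$, which is the class of free modules. Then $\mathcal X$ contains some $R/(z^a)$ with $a\ge1$. The exact sequences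
$$0\to R/(z^{na})\xrightarrow{\ z^a\ }R/(z^{(n+1)a})\to R/(z^a)\to0$$
put $R/(z^{na})$ into $\mathcal X$ for all $n$. By Lemma 2 no $[G]_r$ contains $\mathcal X$. The guess is correct here.

**The residue field in $\mathcal X$.** Let $R$ be CM local of dimension one with residue field $k$, and let $\mathcal X$ be resolving with $k\in\mathcal X$. Then $\mathcal X$ contains all modules of finite length. Choose a nonzerodivisor $x\in\mathfrak m$. The module $R/x^nR$ is its own $\Gamma_{\mathfrak m}$, and $x^b\notin x^nR$ for $b<n$, so $\mathfrak m^b$ does not kill it. Lemma 2 again shows that the radius is infinite.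

## 3. Stacking torsion by pushouts, and the relation that blocks it

Let $R$ be CM local of dimension one, $\mathcal X$ resolving, and $M\in\mathcal X$ with an element $m\neq0$ killed by $z^a$, where $z\in\mathfrak m$ is a nonzerodivisor. The sensible plan is to imitate the discrete valuation ring. Write $0\to\Omega M\to F\to M\to0$ with $F$ free. For $N\in\mathcal X$ and any map $\varphi:\Omega M\to N$, the pushout
$$0\to N\to E\to M\to0,\qquad E=(F\oplus N)/\{(x,-\varphi(x)):x\in\Omega M\},$$
lies in $\mathcal X$, and every extension of $M$ by $N$ arises in this way.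

When does $m$ lift to a torsion element of larger order? Let $v\in F$ lift $m$. Then $z^av\in\Omega M$, a lift of $m$ to $E$ is the class of some $(v,n)$, and $z^a$ times it is the class of $(0,\varphi(z^av)+z^an)$. So we want a $\varphi$ for which $\varphi(z^av)+z^an$ is a nonzero torsion element of $N$. For $M=R/(z^a)$ over $k[[z]]$, the module $\Omega M$ is free on $z^av$, and $\varphi$ may take any value there. In general $\Omega M$ is not free, and the element $z^av$ may lie in $\mathfrak m\Omega M$. Then $\varphi(z^av)$ is a combination, with coefficients in $\mathfrak m$, of the values of $\varphi$ on generators that are themselves tied by relations. Nothing lets us prescribe it. The plan stops exactly here, and in the example below the relevant element does lie in $\mathfrak m\Omega M$ (Section 9).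

To turn this failure into a counterexample, we want something that prevents torsion from growing for every choice of $\varphi$ and $N$ at once. A vanishing condition $\operatorname{Ext}^{>0}_R(-,Y)=0$ does this: it passes to everything built from $M$, and if $Y$ resembles the canonical module up to multiplication by a fixed element, it bounds torsion. That is the content of part 2 of the next theorem.

## 4. In dimension one, finite radius means bounded torsion

Two textbook facts are used. First, the normalization $\bar R$ of a complete reduced one-dimensional local ring $R$, taken in its total quotient ring $Q(R)$, is a finite $R$-module and a finite product of discrete valuation rings. Second, such an $R$ is CM with a canonical module $\omega$, and local duality says that $\operatorname{Ext}^1_R(X,\omega)$ is the Matlis dual of $\Gamma_{\mathfrak m}(X)$ for $X\in\operatorname{mod}R$; in particular both have the same annihilator.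

**Theorem 3.** Let $(R,\mathfrak m)$ be a complete reduced local ring of dimension one, with canonical module $\omega$.

1. A resolving subcategory $\mathcal X$ of $\operatorname{mod}R$ has finite radius if and only if there is $n$ with $\mathfrak m^n\Gamma_{\mathfrak m}(X)=0$ for all $X\in\mathcal X$.
2. If $Y$ is a torsion-free finitely generated module with $Y_{\mathfrak p}\neq0$ for every minimal prime $\mathfrak p$, then ${}^\perp Y$ has finite radius.

Consequently, if the conjecture holds for $R$, then for every such $Y$ the condition $\operatorname{Ext}^{>0}_R(M,Y)=0$ forces $M\in\operatorname{CM}(R)$.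

*Proof.* **Part 1, finite radius bounds torsion.** If $\mathcal X\subseteq[G]_r$, choose $a$ with $\mathfrak m^a\Gamma_{\mathfrak m}(G)=0$ and apply Lemma 2: $n=ar$ works.

**Part 1, bounded torsion gives finite radius.** This step builds each $X$ from $\bar R$ and $k=R/\mathfrak m$ in a fixed number of layers. The conductor $\mathfrak c=\{c\in R: c\bar R\subseteq R\}$ contains a nonzerodivisor, because $\bar R$ is finite over $R$. It is an ideal of $\bar R$, hence $\mathfrak c=c\bar R$ with $c$ regular. As $R/\mathfrak c$ has finite length, $\mathfrak m^l\subseteq\mathfrak c$ for some $l$.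

Let $X\in\mathcal X$. The filtration of $\Gamma_{\mathfrak m}(X)$ by the $\mathfrak m^i\Gamma_{\mathfrak m}(X)$ has $n$ layers that are finite-dimensional $k$-spaces. Put $X'=X/\Gamma_{\mathfrak m}(X)$. An element of $X'$ killed by a nonzerodivisor generates a submodule of finite length, so it lies in $\Gamma_{\mathfrak m}(X')=0$. Hence $X'\subseteq X'\otimes_RQ(R)$. Let $P=\bar RX'$ inside $X'\otimes_RQ(R)$. It is finitely generated and torsion-free over a finite product of discrete valuation rings, so it is $\bar R$-projective and a summand of some $\bar R^N$. Now $\mathfrak cP=\mathfrak cX'\subseteq X'$, and $\mathfrak cP=cP\cong P$, and $\mathfrak m^lX'\subseteq\mathfrak cX'=\mathfrak cP$. So $X'$ has one layer $\mathfrak cP\in[\bar R\oplus k]$, and $X'/\mathfrak cP$ has $l$ layers that are $k$-spaces. Altogether $X\in[\bar R\oplus k]_{n+1+l}$.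

**Part 2.** The purpose is to bound torsion by comparing $Y$ with $\omega$. For $\mathfrak p$ minimal, $R_{\mathfrak p}$ is a field and $\omega_{\mathfrak p}\cong R_{\mathfrak p}$. Since $Y_{\mathfrak p}\ne0$, there are maps $\omega_{\mathfrak p}\to Y_{\mathfrak p}\to\omega_{\mathfrak p}$ composing to the identity. As $Q(R)=\prod R_{\mathfrak p}$, we get $Q(R)$-linear maps $\omega\otimes Q(R)\to Y\otimes Q(R)\to\omega\otimes Q(R)$ with composite the identity. Multiplying each by a suitable nonzerodivisor, we obtain maps induced by $R$-linear maps $\alpha:\omega\to Y$ and $\beta:Y\to\omega$. Then $\beta\alpha$ becomes multiplication by a nonzerodivisor $x$ after tensoring with $Q(R)$. Since $\omega$ is torsion-free, $\beta\alpha=x\cdot\mathrm{id}$. Multiplying $\alpha$ by a nonzerodivisor in $\mathfrak m$, we may take $x\in\mathfrak m$.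

For $X\in{}^\perp Y$, multiplication by $x$ on $\operatorname{Ext}^1_R(X,\omega)$ factors through $\operatorname{Ext}^1_R(X,Y)=0$, so it is zero. By local duality $x\Gamma_{\mathfrak m}(X)=0$. Since $R/xR$ has finite length, $\mathfrak m^n\subseteq xR$ for some $n$, and part 1 applies to the resolving subcategory ${}^\perp Y$. The last sentence of the theorem follows at once. $\square$

So we need a ring $R$ as in Theorem 3, a torsion-free $Y$ of full support, and an $M$ of depth $0$ with $\operatorname{Ext}^{>0}_R(M,Y)=0$. Three natural choices are excluded.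

* $Y=\omega$. Local duality gives $\Gamma_{\mathfrak m}(M)=0$.
* $M$ of finite projective dimension. If $\operatorname{depth}M=0$, then $\operatorname{pd}M=1$. A minimal resolution $0\to R^b\to R^a\to M\to0$ makes $Y^a\to Y^b$ surjective with matrix entries in $\mathfrak m$, so $b=0$ by Nakayama, a contradiction.
* $Y=\bar R$. Let $b_i$ be the ranks in a minimal free resolution of $M$, and let $\bar R^{b_0}\xrightarrow{d_1}\bar R^{b_1}\xrightarrow{d_2}\bar R^{b_2}\xrightarrow{d_3}\bar R^{b_3}$ be the dual complex with values in $\bar R$. By hypothesis it is exact at $\bar R^{b_1}$ and $\bar R^{b_2}$. So $\operatorname{coker}d_1$ and $\operatorname{coker}d_2$ embed in free $\bar R$-modules and are projective, and $\operatorname{im}d_1$, $\operatorname{im}d_2$ are direct summands. The entries of $d_i$ lie in $\mathfrak m\subseteq J$, the Jacobson radical of $\bar R$. A summand $I$ of a free module contained in $J$ times that module satisfies $I=JI$, so $I=0$. Hence $d_1=d_2=0$, and exactness gives $\bar R^{b_1}=\ker d_2=\operatorname{im}d_1=0$. So $M$ is free.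

## 5. The node: reading exactness off power series coefficients

The rings we use are cut out of a product of power series rings by conditions on the first two coefficients. The smallest instance is the node. Put $\bar R=k[[z]]\times k[[z]]$ and $R=\{\sum z^ir_i\in\bar R: r_0\in k\}$, where $k$ sits diagonally in $k^2$. With $a=(1,0)$, $b=(0,1)$, $x=za$, $y=zb$ we have $R=k[[x,y]]/(xy)$.

Let us compute $\ker(zb)$ on $R$ by coefficients. If $br=0$ for $r=\sum z^ir_i$, then $br_i=0$ for all $i$. The constant $r_0\in k$ with $br_0=0$ is $0$. Each $r_i$ with $i\ge1$ lies in $a\cdot k^2=a\cdot k$. So $r_1=as_0$ with $s_0$ a *constant*, $r_i=as_{i-1}$, and $r=za\cdot s$ with $s\in R$. Hence $\ker(zb)=\operatorname{im}(za)$, and by symmetry $\ker(za)=\operatorname{im}(zb)$: the familiar resolution $\cdots\xrightarrow{x}R\xrightarrow{y}R$ of $R/(y)$.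

The dual side works the same way. Let $E=k\cdot(1,1)$ and $Y=E+z\bar R$, which here is $R$ itself. An element $\eta=\sum z^l\eta_l\in Y$ with $\eta a=0$ has $\eta_0=0$ because a nonzero constant is not killed by $a$, and $\eta_1\in k^2b=Eb$. So $\eta=\eta'\cdot zb$ with $\eta'\in Y$.

But $R/(y)\cong xR$ is torsion-free. The same happens for every complex that is periodic in this way: if $zA$ and $zB$ satisfy $\ker(zB)=\operatorname{im}(zA)$ and $\ker(zA)=\operatorname{im}(zB)$, then $\operatorname{coker}(zB)\cong\operatorname{im}(zA)$ lies in a free module. To obtain torsion, the last map must change while the rest of the resolution stays.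

## 6. Twisting the last map, and the conditions this imposes

Replace the last map $zB$ by $zC$ with $C=\theta B$, where $\theta$ is invertible at every point. Then $\ker(zC)=\ker(zB)$, so the tail of the resolution is untouched, while the cokernel may change. A torsion class in $\operatorname{coker}(zC)$ will come from a vector $g$ such that $g$ and $Cg$ both have entries in the space $U$ of permitted first-order coefficients, but $Cg\ne Cv$ for every constant vector $v$: then $zCg$ is an element of the free module, $z\cdot zCg=zC(zg)$ is a boundary, and $zCg$ is not.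

Here is the design. Let $V=k^4$. For $j=1,\dots,6$ choose planes $K_j,L_j$ with $V=K_j\oplus L_j$, and let $\pi_j$ be the projection onto $K_j$ along $L_j$. Use $18$ points $(j,0),(j,+),(j,-)$. Let $B$ be $\pi_j$ at $(j,0)$ and $(j,+)$, and $1-\pi_j$ at $(j,-)$, and let $A=1-B$. The pair $(j,\pm)$ makes $A$ and $B$ injective on constants. The points $(j,0)$ carry extra first-order functions $q\mapsto\lambda(q)$ evaluated at six vectors $q_j\in k^3$, and the twist $\theta=1+\varepsilon_4f$ lives there. We need:

* $f_j(L_j)=0$, so that $B+\varepsilon_4f=\theta B$ is still linear in permitted functions;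
* a linear map $k^3\to V$ sending each $q_j$ into $L_j$ is zero, and the same for $K_j$ (for exactness of the resolution);
* certain pairs of images span $V$ (for the vanishing of $\operatorname{Ext}$ into $Y$);
* a vector $g$ as above (for torsion).

The numbers must also fit. At each of the $18$ points $A$ and $B$ have rank $2$, so the kernel of $B$ on functions to $V$ has dimension $36$. If $U$ has dimension $10$, then $U\otimes V$ has dimension $40$, and $A$ will have a $4$-dimensional kernel on it, leaving $40-4=36$. On the dual side a space $E$ of dimension $9$ gives $9\cdot4=36$. The next section gives data meeting all conditions.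

## 7. Six pairs of planes in $k^4$

From now on $\operatorname{char}k\ne2$. Let $V=k^4$ (columns) with basis $\varepsilon_1,\dots,\varepsilon_4$; write vectors as $(x_1,x_2,x_3;x_4)$. In $k^3$ put
$$q_1=(1,0,0),\ q_2=(0,1,0),\ q_3=(0,0,1),\ q_4=(0,1,1),\ q_5=(1,0,1),\ q_6=(1,1,0),$$
so $q_4=q_2+q_3$, $q_5=q_1+q_3$, $q_6=q_1+q_2$.

| $j$ | $L_j$ | $K_j$ |
|---|---|---|
| 1 | $\langle\varepsilon_2,\varepsilon_3\rangle$ | $\langle\varepsilon_1+\varepsilon_3,\ \varepsilon_4-\varepsilon_2\rangle$ |
| 2 | $\langle\varepsilon_1,\varepsilon_3\rangle$ | $\langle\varepsilon_2,\varepsilon_4\rangle$ |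
| 3 | $\langle\varepsilon_1,\varepsilon_2\rangle$ | $\langle\varepsilon_1+\varepsilon_4,\varepsilon_3\rangle$ |
| 4 | $\langle\varepsilon_1,\varepsilon_2-\varepsilon_3-\varepsilon_4\rangle$ | $\langle\varepsilon_1+\varepsilon_4,\varepsilon_2\rangle$ |
| 5 | $\langle\varepsilon_2,\varepsilon_1-\varepsilon_3+\varepsilon_4\rangle$ | $\langle\varepsilon_1,\varepsilon_3\rangle$ |
| 6 | $\langle\varepsilon_3,\varepsilon_1-\varepsilon_2-\varepsilon_4\rangle$ | $\langle\varepsilon_2+\varepsilon_3,\varepsilon_4\rangle$ |

For $q\in k^3$ with coordinates $(q)_1,(q)_2,(q)_3$ let $f_q\in V^*$ be $f_q(x)=(q)_1x_1+(q)_2x_2+(q)_3x_3$, and write $f_j=f_{q_j}$. So $f_1,\dots,f_6$ are $x_1,\ x_2,\ x_3,\ x_2+x_3,\ x_1+x_3,\ x_1+x_2$. Let $\theta_j=1+\varepsilon_4f_j\in\operatorname{End}V$. Since $f_j(\varepsilon_4)=0$, it is invertible with inverse $1-\varepsilon_4f_j$.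

**(a)** *$V=K_j\oplus L_j$ for all $j$.* In each row the four listed vectors span $V$. For $j=1$, modulo $L_1$ the vectors of $K_1$ are $\varepsilon_1,\varepsilon_4$. For $j=2$ it is clear. For $j=3$, modulo $L_3$ they are $\varepsilon_4,\varepsilon_3$. For $j=4$ we get $\varepsilon_1,\varepsilon_4,\varepsilon_2$ and then $\varepsilon_3$. For $j=5$ we get $\varepsilon_1,\varepsilon_2,\varepsilon_3$ and then $\varepsilon_4$. For $j=6$ we get $\varepsilon_3,\varepsilon_2,\varepsilon_4$ and then $\varepsilon_1$. Let $\pi_j$ be the projection onto $K_j$ along $L_j$.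

**(b)** *$f_j(L_j)=0$ for all $j$.* For $j\le3$ this is clear. The remaining values are $f_4(\varepsilon_1)=0$ and $f_4(\varepsilon_2-\varepsilon_3-\varepsilon_4)=1-1$; $f_5(\varepsilon_2)=0$ and $f_5(\varepsilon_1-\varepsilon_3+\varepsilon_4)=1-1$; $f_6(\varepsilon_3)=0$ and $f_6(\varepsilon_1-\varepsilon_2-\varepsilon_4)=1-1$. Hence $f_j\pi_j=f_j$.

**(c$^-$)** *If $e\in\operatorname{Hom}(k^3,V)$ and $e(q_j)\in L_j$ for all $j$, then $e=0$.* Write $e(q_1)=(0,a,b;0)$, $e(q_2)=(c,0,d;0)$, $e(q_3)=(m,n,0;0)$.

* $e(q_4)=(c+m,n,d;0)\in L_4=\{(x,y,-y;-y)\}$ gives $n=d=0$.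
* $e(q_5)=(m,a+n,b;0)\in L_5=\{(x,y,-x;x)\}$ gives $m=b=0$.
* $e(q_6)=(c,a,b+d;0)\in L_6=\{(x,-x,y;-x)\}$ gives $c=a=0$.

**(c$^+$)** *If $e\in\operatorname{Hom}(k^3,V)$ and $e(q_j)\in K_j$ for all $j$, then $e=0$.* Write $e(q_1)=(s,-t,s;t)$, $e(q_2)=(0,u,0;w)$, $e(q_3)=(m,0,r;m)$.

* $e(q_4)=(m,u,r;w+m)\in K_4=\{(x,y,0;x)\}$ gives $r=0$ and $w+m=m$, so $w=0$.
* $e(q_5)=(s+m,-t,s+r;t+m)\in K_5=\{(x,0,y;0)\}$ gives $t=0$, then $m=0$.
* $e(q_6)=(s,u-t,s;t+w)=(s,u,s;0)\in K_6=\{(0,y,y;x)\}$ gives $s=0$ and $u=s=0$.

**(d)** *For $(i,j)\in\{(1,4),(2,5),(3,6)\}$: $L_i+L_j=V$, $K_i+K_j=V$, and $\theta_iK_i+\theta_jK_j=V$.* The sums $L_1+L_4$, $L_2+L_5$, $L_3+L_6$ each contain $\varepsilon_1,\varepsilon_2,\varepsilon_3$ and a vector involving $\varepsilon_4$. The sum $K_1+K_4$ contains $\varepsilon_2$, so $\varepsilon_4$, so $\varepsilon_1$, so $\varepsilon_3$; the sum $K_2+K_5$ is clear; the sum $K_3+K_6$ contains $\varepsilon_4,\varepsilon_3$, so $\varepsilon_1,\varepsilon_2$. For the twisted planes: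

* $\theta_1K_1=\langle\varepsilon_1+\varepsilon_3+\varepsilon_4,\ \varepsilon_4-\varepsilon_2\rangle$ and $\theta_4K_4=\langle\varepsilon_1+\varepsilon_4,\ \varepsilon_2+\varepsilon_4\rangle$. The sum contains $2\varepsilon_4$ and $2\varepsilon_2$, hence $\varepsilon_2,\varepsilon_4$ as $\operatorname{char}k\ne2$, then $\varepsilon_1$, then $\varepsilon_3$.
* $\theta_2K_2=\langle\varepsilon_2+\varepsilon_4,\varepsilon_4\rangle=\langle\varepsilon_2,\varepsilon_4\rangle$ and $\theta_5K_5=\langle\varepsilon_1+\varepsilon_4,\varepsilon_3+\varepsilon_4\rangle$.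
* $\theta_3K_3=\langle\varepsilon_1+\varepsilon_4,\varepsilon_3+\varepsilon_4\rangle$ and $\theta_6K_6=\langle\varepsilon_2+\varepsilon_3+\varepsilon_4,\varepsilon_4\rangle$.

**(e)** *Let $g:k^3\to V$ be the linear map $g(q)=(2(q)_3,0,-(q)_1;(q)_3)$. Then $(\pi_j+\varepsilon_4f_j)\,g(q_j)=(q_j)_3(\varepsilon_1+\varepsilon_4)$ for all $j$.*

* $j=1,6$: $g(q_j)=-\varepsilon_3\in L_j$ and $f_j(\varepsilon_3)=0$. Both sides are $0$.
* $j=2$: $g(q_2)=0$ and $(q_2)_3=0$.
* $j=3,4$: $g(q_j)=2\varepsilon_1+\varepsilon_4=(\varepsilon_1+\varepsilon_4)+\varepsilon_1\in K_j+L_j$ and $f_j(g(q_j))=0$. Both sides are $\varepsilon_1+\varepsilon_4$.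
* $j=5$: $g(q_5)=(2,0,-1;1)=\varepsilon_1+(\varepsilon_1-\varepsilon_3+\varepsilon_4)\in K_5+L_5$ and $f_5(g(q_5))=2-1=1$. Both sides are $\varepsilon_1+\varepsilon_4$.

## 8. The ring and the resolution

**Step 1: the ring.** Let $\Gamma=\{(j,\nu):1\le j\le6,\ \nu\in\{0,+,-\}\}$, so $|\Gamma|=18$; put $\bar R=k[[z]]^\Gamma$ and $Q=k((z))^\Gamma$. In $k^\Gamma$ consider

* $u_j$: value $1$ at $(j,0)$ and $(j,+)$, value $-1$ at $(j,-)$, and $0$ elsewhere ($1\le j\le6$);
* $w_\lambda$ for $\lambda\in(k^3)^*$: value $\lambda(q_j)$ at $(j,0)$ and $0$ at all $(j,\pm)$; put $W=\{w_\lambda\}$, so $\dim W=3$ because $q_1,q_2,q_3$ is a basis;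
* $U=k\cdot1+\sum_jku_j+W$.

Then $\dim U=10$. Indeed, if $c+\sum_j g_ju_j+w=0$ with $c,g_j\in k$ and $w\in W$, the values at $(j,\pm)$ are $c\pm g_j=0$, so $c=g_j=0$, and then $w=0$. Put
$$R=\Big\{\sum_{i\ge0}z^ir_i\in\bar R:\ r_0\in k,\ r_1\in U\Big\}.$$

In a product $rr'$ the constant term is $r_0r_0'\in k$ and the coefficient of $z$ is $r_0r_1'+r_1r_0'\in U$, so $R$ is a subring. Since $1\in U$ it contains $k[[z]]$, and it contains $z^2\bar R$. As a $k[[z]]$-submodule of the free module $\bar R$, it is finite and free over $k[[z]]$, hence Noetherian. An element with $r_0\neq0$ has inverse $r_0^{-1}-zr_0^{-2}r_1+\cdots$, which lies in $R$. So $R$ is local, with maximal ideal $\mathfrak m=\{r_0=0\}\subseteq z\bar R$ and residue field $k$. It is reduced as a subring of $\bar R$, has dimension $1$ as a finite extension of $k[[z]]$, and $z\in\mathfrak m$ is a nonzerodivisor, so $R$ is CM. It is $z$-adically complete, being finite over $k[[z]]$, and $\mathfrak m^4\subseteq z^4\bar R\subseteq z^2R$, so it is $\mathfrak m$-adically complete. Finally $z^2\bar R\subseteq R\subseteq\bar R$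 gives $R[1/z]=Q$.

A finitely generated $R$-module $X$ is in $\operatorname{CM}(R)$ if and only if it is $z$-torsion-free. If it is $z$-torsion-free, then $z$ is regular on it. Conversely, the $z$-torsion of $X$ is killed by some $z^n$, and $R/z^nR$ has finite length, so the torsion has finite length; if it is nonzero, it contains a copy of $k$ and $\operatorname{depth}X=0$.

**Step 2: the matrices.** For a subspace $H\subseteq k^\Gamma$, view the elements of $H\otimes V$ as functions $\Gamma\to V$, and similarly $H\otimes V^*$ (rows) and $H\otimes\operatorname{End}V$. The elements of $W\otimes V$ are the functions $(j,0)\mapsto w(q_j)$, $(j,\pm)\mapsto0$ with $w\in\operatorname{Hom}(k^3,V)$. Since $q\mapsto f_q$ is linear, the function $f$ with value $f_j$ at $(j,0)$ and $0$ at $(j,\pm)$ lies in $W\otimes V^*$. Define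
$$B=\tfrac12+\tfrac12\sum_ju_j(2\pi_j-1),\qquad A=1-B,\qquad C=B+\varepsilon_4f,$$
all in $U\otimes\operatorname{End}V$. At $(j,0)$ and $(j,+)$ we have $B=\pi_j$, $A=1-\pi_j$; at $(j,-)$ we have $B=1-\pi_j$, $A=\pi_j$. So $A,B$ are complementary idempotents of rank $2$ at every point, and $AB=BA=0$. Let $\theta=1+\varepsilon_4f$, which is pointwise invertible. By (b), at $(j,0)$ we have $C=\pi_j+\varepsilon_4f_j\pi_j=\theta_j\pi_j$. Hence $C=\theta B$ everywhere, $C$ has rank $2$ at every point, $CA=0$, and $C=B$ at the points $(j,\pm)$. Since $zU\subseteq R$, the maps $zA,zB,zC$ are endomorphisms of $R\otimes V\cong R^4$.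

**Step 3: first-order kernels.** This is where (c$^\pm$) enters.

**Lemma 4.** $\{r\in U\otimes V:Br=0\}=A\cdot V$ and $\{r\in U\otimes V:Ar=0\}=B\cdot V$, where $V$ denotes the constant functions. Moreover $A$ and $B$ are injective on $V$.

*Proof.* For constant $v$, each of $Bv=0$ and $Av=0$ gives, at $(1,+)$ and $(1,-)$, $\pi_1v=0=(1-\pi_1)v$, so $v=0$.

Let $r=c+\sum_ju_jg_j+w$ with $c,g_j\in V$, $w\in\operatorname{Hom}(k^3,V)$, and $Br=0$. At $(j,+)$ and $(j,0)$,
$$\pi_j(c+g_j)=0,\qquad \pi_j(c+g_j+w(q_j))=0.$$
So $w(q_j)\in L_j$ for all $j$, and $w=0$ by (c$^-$). Also $c+g_j\in L_j$, and the point $(j,-)$ gives $(1-\pi_j)(c-g_j)=0$, i.e. $c-g_j\in K_j$. Since $2c=(c+g_j)+(c-g_j)$, we get $c+g_j=(1-\pi_j)2c$ and $c-g_j=\pi_j2c$. These are the values of $A(2c)$, so $r=A(2c)$. Conversely $A\cdot V\subseteq U\otimes V$ and $BA=0$.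

If instead $Ar=0$, then $w(q_j)\in K_j$ for all $j$, so $w=0$ by (c$^+$); further $c+g_j\in K_j$ and $c-g_j\in L_j$, so $c+g_j=\pi_j2c$, $c-g_j=(1-\pi_j)2c$, and $r=B(2c)$. The converse holds since $AB=0$. $\square$

**Step 4: exactness.** We solve for a preimage coefficient by coefficient, as for the node; the coefficient of $z^2$ is handled by counting dimensions.

**Lemma 5.** On $R\otimes V$: $\ker(zB)=\ker(zC)=\operatorname{im}(zA)$ and $\ker(zA)=\operatorname{im}(zB)$.

*Proof.* $\ker(zC)=\ker(zB)$ because $C=\theta B$ with $\theta$ pointwise invertible. Let $r=\sum z^ir_i\in R\otimes V$, that is, $r_0\in V$ and $r_1\in U\otimes V$, with $Br=0$. Then $Br_i=0$, hence $r_i=Ar_i$, for all $i$.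

* By injectivity in Lemma 4, $r_0=0$; and by Lemma 4, $r_1=As_0$ with $s_0\in V$.
* The space $\{x\in k^\Gamma\otimes V:Bx=0\}$ has dimension $18\cdot2=36$. It contains $A(U\otimes V)$, whose dimension is $40-\dim(B\cdot V)=40-4=36$ by Lemma 4. So $r_2=As_1$ with $s_1\in U\otimes V$.
* For $i\ge3$ put $s_{i-1}=r_i$, so $As_{i-1}=r_i$.

Then $s=\sum z^is_i\in R\otimes V$ and $r=zAs$. Conversely $BA=0$. Exchanging $A$ and $B$ gives the other equality. $\square$

Let $M=\operatorname{coker}(zC:R\otimes V\to R\otimes V)$. By Lemma 5 it has the free resolution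
$$\cdots\xrightarrow{zA}R^4\xrightarrow{zB}R^4\xrightarrow{zA}R^4\xrightarrow{zC}R^4\to M\to0.\tag{1}$$

## 9. A torsion element in $\operatorname{coker}(zC)$

The vector $g$ of (e) now produces the class promised in Section 6.

**Proposition 6.** $M$ has a nonzero element killed by $z$; hence $\operatorname{depth}M=0$.

*Proof.* View $g$ as an element of $W\otimes V\subseteq U\otimes V$. By (e), $Cg$ is the function $(j,0)\mapsto(q_j)_3(\varepsilon_1+\varepsilon_4)$, $(j,\pm)\mapsto0$. This lies in $W\otimes V\subseteq U\otimes V$, so $zCg\in R\otimes V$. Let $m$ be its class in $M$. Since $zg\in R\otimes V$ and $z\cdot zCg=(zC)(zg)$, we have $zm=0$.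

Suppose $m=0$, so $zCg=zCr$ with $r\in R\otimes V$. Comparing coefficients of $z$, $Cg=Cr_0$ with $r_0\in V$ constant. At $(1,\pm)$ we have $g=0$ and $C=B$, so $\pi_1r_0=0=(1-\pi_1)r_0$ and $r_0=0$. Then $Cg=0$. But $Cg$ has the value $\varepsilon_1+\varepsilon_4\ne0$ at $(3,0)$, a contradiction. So $m\ne0$ is $z$-torsion, and by Step 1 of Section 8, $\operatorname{depth}M=0$. $\square$

Compare with Section 3. With $v=zCg$ lifting $m$, the element $zv=(zC)(zg)$ of $\Omega M=\operatorname{im}(zC)$ lies in $\mathfrak m\,\Omega M$, because $zg\in\mathfrak m\otimes V$. This is the situation in which the pushout plan gives no control.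

With $B$ in place of $C$ there is no such $g$: if $g,Bg\in U\otimes V$, then $A(Bg)=0$, so $Bg\in B\cdot V$ by Lemma 4, and the class of $zBg$ is zero. The twist is needed.

## 10. The test module $Y$

Let $E\subseteq k^\Gamma$ be the set of $b$ with
$$b(j,+)=b(j,-)\ (1\le j\le6),\quad b(1,0)=b(4,0),\quad b(2,0)=b(5,0),\quad b(3,0)=b(6,0).$$
These conditions match the $18$ points in nine pairs, so $\dim E=9$. Put
$$Y=E+z\bar R,\qquad z\bar R\subseteq Y\subseteq\bar R.$$
For $r\in R$, $b\in E$ we have $rb\in r_0b+z\bar R\subseteq Y$ because $r_0\in k$. So $Y$ is an $R$-submodule of $\bar R$, and it is finitely generated because $\bar R$ is finite over $k[[z]]$.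

**Lemma 7.** Let $D\in\{A,B,C\}$. If $y\in E\otimes V^*$ and $yD=0$ pointwise, then $y=0$.

*Proof.* Let $\{p,p'\}$ be one of the nine pairs. Then $y(p)=y(p')$ annihilates $\operatorname{im}D_p+\operatorname{im}D_{p'}$, and we claim this sum is $V$. For $\{(j,+),(j,-)\}$ the two images are $K_j$ and $L_j$ in some order, also for $C$, since $C=B$ there; use (a). For $\{(i,0),(j,0)\}$ with $(i,j)\in\{(1,4),(2,5),(3,6)\}$ the images are $L_i,L_j$ for $A$; $K_i,K_j$ for $B$; and $\theta_iK_i,\theta_jK_j$ for $C$. Use (d). $\square$

**Proposition 8.** $\operatorname{Ext}^i_R(M,Y)=0$ for all $i>0$.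

*Proof.* Set $D^0=C$, $D^i=A$ for odd $i$, and $D^i=B$ for even $i\ge2$. Then $D^{i-1}D^i=0$ for all $i\ge1$, since $CA=AB=BA=0$. Identify $\operatorname{Hom}_R(R\otimes V,Y)$ with $Y\otimes V^*$; composing with an endomorphism $zD$ becomes right multiplication by $zD$. By (1), $\operatorname{Ext}^i_R(M,Y)$ for $i\ge1$ is the cohomology in the middle of
$$Y\otimes V^*\xrightarrow{\ \cdot zD^{i-1}\ }Y\otimes V^*\xrightarrow{\ \cdot zD^i\ }Y\otimes V^*.$$
Let $y=\sum z^ly_l\in Y\otimes V^*$, with $y_0\in E\otimes V^*$ and $y_l\in k^\Gamma\otimes V^*$ for $l\ge1$, be a cocycle. Then $y_lD^i=0$ for all $l$.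

* By Lemma 7, $y_0=0$.
* The space $\{x\in k^\Gamma\otimes V^*:xD^i=0\}$ has dimension $18\cdot2=36$. It contains $(E\otimes V^*)D^{i-1}$, because $D^{i-1}D^i=0$, and by Lemma 7 this has dimension $9\cdot4=36$. So $y_1=y_0'D^{i-1}$ with $y_0'\in E\otimes V^*$.
* Let $l\ge2$. At each point $p$ the space $V^*D^{i-1}_p$ is $2$-dimensional and lies in the $2$-dimensional left kernel of $D^i_p$, so they agree. Hence $y_l=y'_{l-1}D^{i-1}$ with $y'_{l-1}\in k^\Gamma\otimes V^*$.

Then $y'=\sum z^ly'_l\in Y\otimes V^*$ and $y=y'\cdot zD^{i-1}$, a coboundary. $\square$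

Propositions 6 and 8 prove part 1 of Theorem 1. Since $Y$ is torsion-free and $Y[1/z]=Q=R[1/z]$, we have $Y_{\mathfrak p}\ne0$ for each minimal prime $\mathfrak p$, so Theorem 3 already gives finite radius and the conjecture fails. The bound $7$ comes from making the argument explicit.

## 11. The radius of ${}^\perp Y$ is at most $7$

**Step 1: an explicit canonical module.** The purpose is to relate $\operatorname{Ext}_R$ to $\operatorname{Ext}$ over $k[[z]]$. Let $\lambda:Q\to k((z))$ be the sum of coordinates and
$$\omega=\{q\in Q:\lambda(qR)\subseteq k[[z]]\}.$$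
A $k[[z]]$-linear map $R\to k[[z]]$ extends uniquely to a $k((z))$-linear map $R[1/z]=Q\to k((z))$. Since $(q,q')\mapsto\lambda(qq')$ is a nondegenerate $k((z))$-bilinear form on $Q$, that map is $\lambda(q\,\cdot)$ for a unique $q$. So $q\mapsto\lambda(q\,\cdot)$ is an $R$-isomorphism $\omega\cong\operatorname{Hom}_{k[[z]]}(R,k[[z]])$. An $R$-free resolution of a module $X$ is also a $k[[z]]$-free resolution, as $R$ is $k[[z]]$-free. By adjunction,
$$\operatorname{Ext}^i_R(X,\omega)\cong\operatorname{Ext}^i_{k[[z]]}(X,k[[z]])\quad\text{for all }X\in\operatorname{mod}R\text{ and all }i,\tag{2}$$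
and this is $k[[z]]$-linear.

**Step 2: multiplication by $z^3$ on $\omega$ factors through $Y$.** If $q\in\omega$, then $\lambda(qz^2\bar R)\subseteq k[[z]]$ because $z^2\bar R\subseteq R$. Using the coordinate idempotents of $\bar R$, every coordinate of $z^2q$ is in $k[[z]]$, so $z^2q\in\bar R$. Hence $z^3\omega\subseteq z\bar R\subseteq Y$. On the other side, $Y\subseteq\bar R\subseteq\omega$, since $\lambda(\bar RR)\subseteq\lambda(\bar R)\subseteq k[[z]]$. So multiplication by $z^3$ on $\omega$ is the composite $\omega\xrightarrow{z^3}Y\hookrightarrow\omega$.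

**Step 3: the torsion bound.** Let $X\in{}^\perp Y$ and let $T$ be its $z$-torsion submodule. We show $z^3T=0$. By Step 2, multiplication by $z^3$ on $\operatorname{Ext}^1_R(X,\omega)$ factors through $\operatorname{Ext}^1_R(X,Y)=0$. By (2), $z^3$ kills $\operatorname{Ext}^1_{k[[z]]}(X,k[[z]])$. Over $k[[z]]$ we have $X\cong k[[z]]^n\oplus\bigoplus_ik[[z]]/(z^{a_i})$, and this $\operatorname{Ext}^1$ is $\bigoplus_ik[[z]]/(z^{a_i})$. So all $a_i\le3$.

**Step 4: counting layers.** We filter $X$ with layers in $[\bar R\oplus k]$. Let $X'=X/T$.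

* $\mathfrak m^5\subseteq z^5\bar R=z^3\cdot z^2\bar R\subseteq z^3R$, so $\mathfrak m^5T=0$. The filtration of $T$ by the $\mathfrak m^iT$ has $5$ layers, each a finite-dimensional $k$-space.
* $X'$ is $z$-torsion-free. Let $P=\bar RX'\subseteq X'[1/z]$, which makes sense as $X'[1/z]$ is a $Q$-module. It is a finitely generated $z$-torsion-free module over $\bar R=k[[z]]^\Gamma$, hence a direct summand of some $\bar R^n$. Since $z^2\bar R\subseteq R$ we have $z^2P\subseteq X'$, and $z^2P\cong P\in[\bar R\oplus k]$. Moreover $\mathfrak m^2X'\subseteq z^2\bar RX'=z^2P$. So in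
$$0\subseteq z^2P\subseteq z^2P+\mathfrak mX'\subseteq X'$$
the second and third layers are killed by $\mathfrak m$, and all three layers lie in $[\bar R\oplus k]$.

Altogether $X\in[\bar R\oplus k]_8$ for every $X\in{}^\perp Y$, so ${}^\perp Y$ has radius at most $7$. This completes the proof of Theorem 1, and the Dao–Takahashi conjecture is false. $\blacksquare$

## 12. A counterexample in dimension two

Adjoining a power series variable $t$ keeps $M$ and $Y$ usable, provided we ask $t$ to be regular on the modules in question. Here "$t$ is $X$-regular" means that multiplication by $t$ is injective on $X$.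

**Theorem 9.** With $R,M,Y$ as above, put $R_2=R[[t]]$ and $Y_2=Y[[t]]$. Then
$$\mathcal X_2=\{X\in\operatorname{mod}R_2:\ t\text{ is }X\text{-regular},\ \operatorname{Ext}^i_{R_2}(X,Y_2)=0\ \forall i>0\}$$
is resolving, has radius $\le12$, and is not contained in $\operatorname{CM}(R_2)$.

*Proof.* **Step 1: $\mathcal X_2$ is resolving and contains a module that is not maximal Cohen–Macaulay.** The element $t$ is regular on $R_2$, and $t$-regularity passes to extensions, submodules and summands; the $\operatorname{Ext}$ condition was treated in Section 1. The ring $R_2$ is CM of dimension $2$, since $t$ is regular and $R_2/tR_2=R$. It is flat over $R$. Put $M_2=M\otimes_RR_2=M[[t]]$. As $Y_2=Y\otimes_RR_2$, flat base change gives, for $i>0$,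
$$\operatorname{Ext}^i_{R_2}(M_2,Y_2)\cong\operatorname{Ext}^i_R(M,Y)[[t]]=0.$$
Also $t$ is $M_2$-regular and $M_2/tM_2=M$ has depth $0$. So $M_2\in\mathcal X_2$ has depth $1<2$.

**Step 2: transfer to $S=k[[z,t]]$.** Let $\bar R_2=\bar R[[t]]=S^\Gamma$ and $\omega_2=\omega[[t]]$. Since $R$ is finite free over $k[[z]]$, we have $R_2=R\otimes_{k[[z]]}S$, which is finite free over $S$, and $\operatorname{Hom}_S(R_2,S)\cong\omega\otimes_{k[[z]]}S=\omega_2$ as $R_2$-modules. As for (2), $\operatorname{Ext}^i_{R_2}(-,\omega_2)\cong\operatorname{Ext}^i_S(-,S)$. From $z^3\omega[[t]]\subseteq Y[[t]]\subseteq\omega[[t]]$, multiplication by $z^3$ on $\omega_2$ factors through $Y_2$. Hence for $X\in\mathcal X_2$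
$$z^3\operatorname{Ext}^i_S(X,S)=0\quad\text{for all }i>0.\tag{3}$$

**Step 3: comparing $X$ with its bidual.** Let $X\in\mathcal X_2$; we may assume $X\neq0$. As $t$ is $X$-regular, $\operatorname{depth}_SX\ge1$, so $\operatorname{pd}_SX\le1$. Write $(-)^*=\operatorname{Hom}_S(-,S)$ and $D=\operatorname{Ext}^1_S(X,S)$. We need the exact sequence of Auslander–Bridger
$$0\to\operatorname{Ext}^1_S(D,S)\to X\to X^{**}\to\operatorname{Ext}^2_S(D,S)\to0,\tag{4}$$
where $D$ is the Auslander transpose of $X$ over $S$. Here is the derivation. From a free resolution $0\to F_1\xrightarrow{d}F_0\to X\to0$ we get the exact sequence $0\to X^*\to F_0^*\xrightarrow{d^*}F_1^*\to D\to0$, which says that $D$ is the transpose. Let $I=\operatorname{im}d^*$. Dualizing $0\to X^*\to F_0^*\to I\to0$ and $0\to I\to F_1^*\to D\to0$ gives exact sequences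
$$0\to I^*\to F_0\to X^{**}\to\operatorname{Ext}^1_S(I,S)\to0,\qquad F_1\to I^*\to\operatorname{Ext}^1_S(D,S)\to0,$$
and $\operatorname{Ext}^1_S(I,S)\cong\operatorname{Ext}^2_S(D,S)$. The composite $F_1\to I^*\to F_0$ is $d$, and by naturality of biduality $F_0\to X^{**}$ is the composite $F_0\to X\to X^{**}$. So $X=F_0/dF_1\to X^{**}$ has kernel $I^*/\operatorname{im}(F_1)\cong\operatorname{Ext}^1_S(D,S)$ and cokernel $\operatorname{Ext}^2_S(D,S)$. This is (4).

The map $X\to X^{**}$ is natural, hence $R_2$-linear. Put $C=X^{**}$ (the matrix $C$ of Section 8 plays no role here). It is reflexive over the two-dimensional regular local ring $S$, hence $S$-free. Let $T_1=\ker(X\to C)$ and $X'=X/T_1\subseteq C$. By (3), $z^3D=0$, so $z^3$ kills both outer terms of (4):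
$$z^3T_1=0,\qquad z^3C\subseteq X'.$$

**Step 4: layers killed by powers of $\mathfrak m$.** Let $\mathfrak m$ still denote the maximal ideal of $R$. *If $N$ is a finitely generated $R_2$-module on which $t$ is regular and $\mathfrak m^nN=0$, then $N$ has a filtration with $n$ layers that are finite free over $R_2/\mathfrak mR_2=k[[t]]$.* Put $N_i=(0:_N\mathfrak m^i)$, so $N_0=0$ and $N_n=N$. If $tx\in N_i$, then $t\,\mathfrak m^ix=0$, so $\mathfrak m^ix=0$ and $x\in N_i$. Hence $N/N_i$, and so its submodule $N_{i+1}/N_i$, is $t$-torsion-free. The latter is killed by $\mathfrak m$, because $\mathfrak mN_{i+1}\subseteq N_i$. It is thus finitely generated and torsion-free over $k[[t]]$, hence free.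

**Step 5: $C$ has three layers.** *$C$ has a filtration with $3$ layers, each a summand of some $\bar R_2^n$ or finite free over $k[[t]]$.* Since $z^2\bar R_2\subseteq R_2$, the module $C[1/z]$ is a module over $R_2[1/z]=\bar R_2[1/z]$. Let $P=\bar R_2C\subseteq C[1/z]\subseteq C\otimes_S\operatorname{Frac}S$, and let $P^{**}\supseteq P$ be its $S$-reflexive hull in $C\otimes_S\operatorname{Frac}S$, namely the set of $v$ with $\varphi(v)\in S$ for all $\varphi\in P^*$. It is an $\bar R_2$-module and $S$-free. Over $\bar R_2=S^\Gamma$ it splits into components, each a summand of a free $S$-module and so free over the local ring $S$. So $P^{**}$ is projective over $\bar R_2$, a summand of some $\bar R_2^n$.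

From $z^2P\subseteq C$ we get $z^2P^{**}=(z^2P)^{**}\subseteq C^{**}=C$, and $z^2P^{**}\cong P^{**}$. The quotient $C/z^2P^{**}$ lies in $P^{**}/z^2P^{**}$, which is free over $S/z^2S$, so $t$ is regular on it. It is killed by $\mathfrak m^2\subseteq z^2\bar R$. By Step 4 it has $2$ layers that are finite free over $k[[t]]$.

**Step 6: the count.** $T_1\subseteq X$ is $t$-torsion-free and killed by $z^3$, hence by $\mathfrak m^5\subseteq z^3R$. Likewise $X'/z^3C\subseteq C/z^3C$ is $t$-torsion-free, because $C$ is $S$-free, and is killed by $z^3$, hence by $\mathfrak m^5$. By Step 4 each has $5$ layers that are finite free over $k[[t]]$. And $z^3C\cong C$ has $3$ layers by Step 5. Filtering $X$ by $T_1$, then the preimage of $z^3C$, then $X$, we obtain $5+3+5=13$ layers in $[\bar R_2\oplus k[[t]]]$. So $X\in[\bar R_2\oplus k[[t]]]_{13}$ for every $X\in\mathcal X_2$, and the radius of $\mathcal X_2$ is at most $12$. $\square$
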